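# Counting binary rich words: the exponent $n^{2/3}$

## Eight letters that carry only eight palindromes

Take the word $00101100$, read it from left to right, and after each letter write down the longest suffix that is a palindrome.

| prefix read | longest palindromic suffix | seen before? |
|---|---|---|
| $0$ | $0$ | no |
| $00$ | $00$ | no |
| $001$ | $1$ | no |
| $0010$ | $010$ | no |
| $00101$ | $101$ | no |
| $001011$ | $11$ | no |
| $0010110$ | $0110$ | no |
| $00101100$ | $00$ | yes |

Each of the first seven letters brings a palindrome that was not there before, and the eighth brings none. With the empty word, $00101100$ contains the eight palindromes $\epsilon,0,00,1,010,101,11,0110$. We shall see at once that a word of length $8$ can contain nine, so this word wastes its last letter.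

All words are over $\{0,1\}$. We write $\tilde w$ for the reversal of $w$, $|w|$ for its length, $W[i]$ for the $i$-th letter of $W$, and $\mathrm{lps}(w)$ for the longest palindromic suffix of $w$. A *palindrome* is a word with $\tilde w=w$. A factor is *unioccurrent* in $w$ if it occurs in $w$ exactly once. A *run* is a maximal block of equal letters.

**Fact 1.** Appending a letter to a word creates at most one new palindromic factor, namely the longest palindromic suffix of the new word. Hence a word of length $n$ has at most $n+1$ distinct palindromic factors, counting $\epsilon$.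

*Proof.* A new palindrome must be a suffix of the new word. A palindromic suffix shorter than the longest one, $q$, is a suffix of the palindrome $q$, hence also a prefix of $q$, so it has an earlier occurrence. $\square$

**Definition (rich).** A word of length $n$ is *rich* if it has exactly $n+1$ distinct palindromic factors. Let $\mathcal R$ be the set of binary rich words and $C_{\mathcal R}(n)$ the number of those of length $n$.

By Fact 1, $w$ is rich iff every nonempty prefix has a unioccurrent lps. Equivalently, every nonempty prefix has *some* unioccurrent palindromic suffix, since a palindromic suffix that is not the longest occurs at least twice. This is the form in which we verify richness. Prefixes of rich words are therefore rich. Reversals are rich because the set of palindromic factors does not change. Combining the two, all factors of rich words are rich. These are standard facts (Droubay–Justin–Pirillo 2001; Glen–Justin–Widmer–Zamboni 2009).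

So $00101100$ is not rich, although its halves $0010$ and $1100$ are. Richness does not survive concatenation, and this is what makes counting rich words delicate.

For length $4$, take the words that begin with $0$: the words $0000$, $0001$, $0010$, $0011$, $0100$, $0101$, $0110$, $0111$ have lps equal to $0000$, $1$, $010$, $11$, $00$, $101$, $0110$, $111$, each unioccurrent. Their prefixes of length three, $000,001,010,011$, have lps $000,1,010,11$, and shorter prefixes cause no trouble. So all eight are rich, and by exchanging the letters $C_{\mathcal R}(4)=16$. Further values are $C_{\mathcal R}(5)=32$, $C_{\mathcal R}(25)=3\,089\,518$ and $C_{\mathcal R}(60)=2\,132\,734\,033\,216$. The last two are about $2^{21.6}$ and $2^{41}$, well below $2^{25}$ and $2^{60}$. How fast does $C_{\mathcal R}(n)$ grow?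

The following conjecture is taken from Chuan Guo, Jeffrey Shallit and Arseny M. Shur, "On the Combinatorics of Palindromes and Antipalindromes", arXiv:1503.09112 (2015).

**Conjecture.** $C_{\mathcal R}(n)=O\big(\frac n{g(n)}\big)^{\sqrt n}$ for some infinitely growing function $g$. Precisely: there are $g:\mathbb N\to(0,\infty)$ with $g(n)\to\infty$, a constant $K>0$ and $n_0$ with
$$C_{\mathcal R}(n)\le K\left(\frac n{g(n)}\right)^{\sqrt n}\qquad\text{for all } n\ge n_0. \tag{1}$$
Placing $K$ inside the base gives the same conjecture, because $g/K$ also tends to infinity.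

On the logarithmic scale, (1) says that $\log C_{\mathcal R}(n)$ is at most about $\sqrt n\log n$. The conjecture is false, and the true order of the logarithm can be determined.

**Theorem 1.** For $d\ge2$ let $\Phi(d)=\sum_{m=2}^d\varphi(m)$. If $n\ge5\sum_{m=2}^d m\varphi(m)$, then $C_{\mathcal R}(n)\ge2^{\Phi(d)}$. Hence there is $c>0$ with $C_{\mathcal R}(n)\ge2^{cn^{2/3}}$ for all large $n$, and the conjecture is false.

**Theorem 2.** There is $C>0$ with $C_{\mathcal R}(n)\le2^{Cn^{2/3}}$ for all $n\ge1$. Thus $\log C_{\mathcal R}(n)=\Theta(n^{2/3})$.

The optimal constants are not determined.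

## Increasing runs give only $2^{O(\sqrt n)}$ words

To disprove (1) we need many rich words. A natural family is
$$w=0^{a_1}10^{a_2}1\cdots10^{a_k},\qquad 1\le a_1<a_2<\dots<a_k .$$
Each such $w$ is rich. A prefix ending with the $1$ after the $m$-th run has the palindromic suffix $10^{a_m}1$ (just $1$ if $m=1$), which is new because the $a$'s are distinct. Now take a prefix ending inside the $m$-th run after $b$ zeros of it.

- If $b>a_{m-1}$ or $m=1$, the suffix $0^b$ is new, since all earlier runs are shorter than $b$.
- If $b\le a_{m-1}$, and $b>a_{m-2}$ or $m=2$, the suffix $0^b10^b$ is new: it needs two adjacent runs with at least $b$ zeros.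
- If $m\ge3$ and $b\le a_{m-2}$, the suffix $0^b10^{a_{m-1}}10^b$ is new, because $10^{a_{m-1}}1$ occurs only once.

How many are there of length $n$? The numbers $a_i+1$ are distinct and sum to $n+1$, so we are counting certain partitions of $N=n+1$ into distinct parts. For $0<x<1$ the number of such partitions is at most
$$x^{-N}\prod_{m\ge1}(1+x^m)\le x^{-N}\exp\Big(\frac x{1-x}\Big),$$
and $x=e^{-1/\sqrt N}$ gives at most $e^{2\sqrt N}$, since $x/(1-x)=1/(e^{1/\sqrt N}-1)\le\sqrt N$. So the logarithm is $O(\sqrt n)$, smaller than the $\sqrt n\log n$ of (1). The family says nothing about the conjecture.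

We can see what is missing. The family makes one yes/no choice for each $m=1,\dots,d$ ("does a run of length $m$ occur?"), and the $m$-th choice costs about $m$ letters: $d$ choices for a length of order $d^2$. To reach $n^{2/3}$ we want about $d^2$ independent yes/no choices for a total length of order $d^3$, for example one choice for each *coprime pair* $(\alpha,\beta)$ with $\alpha+\beta\le d$, at a cost of about $\alpha+\beta$ letters.

Coprime pairs form a binary tree. Start from $(1,1)$ and let $(\alpha,\beta)$ have the two children $(\alpha,\alpha+\beta)$ and $(\alpha+\beta,\beta)$. Every coprime pair of positive integers occurs exactly once: a coprime pair other than $(1,1)$ has unequal entries, its only possible parent is obtained by subtracting the smaller entry from the larger, and repeating this (Euclid's algorithm) ends at $(1,1)$. We need a construction on rich words that follows this tree. Think of $\alpha$ as the weight of the letter $1$ and $\beta$ as the weight of the letter $0$, and consider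
$$\theta_1:\ 1\mapsto1,\ 0\mapsto01,\qquad\qquad \theta_2:\ 1\mapsto01,\ 0\mapsto0 .$$
If $1,0$ have weights $\alpha,\beta$, the images under $\theta_1$ weigh $\alpha,\alpha+\beta$, and under $\theta_2$ they weigh $\alpha+\beta,\beta$. These are the two children. The block $01$ weighs $\alpha+\beta$, and inserting one extra copy of it will be our yes/no choice. It remains to put a $\theta_1$-image and a $\theta_2$-image into one word without losing richness. We saw that plain concatenation can fail.

## Gluing a $\theta_1$-image to a $\theta_2$-image

The first halves below contain no $00$, the second halves no $11$, and they meet in a stretch $0101\cdots01$. To run a recursion we carry more than richness.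

**Definition (the class $\mathcal G$).** A word $W$ is in $\mathcal G$ if

- (G1) $W$ starts with $1$ and ends with $0$;
- (G2) $1^sW0^t$ is rich for all $s,t\ge0$;
- (G3) no $1$-run of $W$ is longer than the initial $1$-run, and no $0$-run is longer than the final $0$-run.

For example $10\in\mathcal G$: the word $1^{s+1}0^{t+1}$ contains the palindromes $\epsilon$, $1^a$ with $1\le a\le s+1$ and $0^b$ with $1\le b\le t+1$, one more than its length. Also, $W\in\mathcal G$ implies $1^sW0^t\in\mathcal G$ for all $s,t\ge0$.

**Lemma 1.** If $U,V\in\mathcal G$ and $\varepsilon\ge0$ is an integer, then $W=1\,\theta_1(U)\,(01)^\varepsilon\,\theta_2(V)\,0\in\mathcal G$. If $a_U$ is the length of the initial $1$-run of $U$ and $b_V$ that of the final $0$-run of $V$, then those of $W$ are $a_U+1$ and $b_V+1$.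

With $U=V=10$ we have $\theta_1(10)=101$ and $\theta_2(10)=010$, so $W=1101(01)^\varepsilon0100$. For $\varepsilon=0$ this is $11010100$, whose prefixes have the lps $1,11,0,101,010,10101,01010,00$, all new. It is rich.

*Proof.* (G1) is clear.

**Step 1: the runs.** This step gives (G3) and the run lengths. $W$ begins with $1\cdot1^{a_U}$ followed by $0$. A non-initial $1$-run of length $c$ in $U$ is preceded by a $0$, whose block $01$ lengthens it, and is followed by a $0$ since $U$ ends with $0$. It yields a run of length $c+1\le a_U+1$. A $0$ of $U$ not followed by $1$ has a block $01$ followed by $0$, and so gives a $1$-run of length $1$. In $(01)^\varepsilon\theta_2(V)0$ every block starts with $0$, so every $1$ there is a run of length $1$. This settles the $1$-runs. For the $0$-runs, let $\sigma$ reverse a word and exchange the two letters. Since $\sigma(01)=01$, we have $\sigma(\theta_2(V))=\theta_1(\sigma(V))$ and $\sigma(\theta_1(U))=\theta_2(\sigma(U))$, hence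
$$\sigma(W)=1\,\theta_1(\sigma(V))\,(01)^\varepsilon\,\theta_2(\sigma(U))\,0 ,$$
and $\mathcal G$ is invariant under $\sigma$. So the statement on $0$-runs is the one on $1$-runs for $\sigma(W)$.

**Step 2: reduction of (G2).** This step removes $s,t,\varepsilon$. We have
$$1^sW0^t=1\,\theta_1(1^sU0^\varepsilon)\,\theta_2(V0^t)\,0 ,$$
and $1^sU0^\varepsilon$, $V0^t$ are in $\mathcal G$. So it suffices to prove the *Claim*: for all $U,V\in\mathcal G$ the word $Z=1\,\theta_1(U)\,\theta_2(V)\,0$ is rich.

**Step 3: the anatomy of $Z$.** This step finds the part of $Z$ that is a pure $\theta_1$-image. Write $U=U_110^j$ and $V=1^i0V_2$ with $i,j\ge1$. Since $\theta_1(0)=\theta_2(1)=01$,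
$$Z=1\,\theta_1(U_11)\,(01)^{j+i}\,0\,\theta_2(V_2)\,0 .$$
Put
$$X:=1\,\theta_1(U_11)\,(01)^{j+i}\,0=1\,\theta_1(R)\,0,\qquad R=U0^i .$$
By (G2), $R0=U0^{i+1}$ is rich. We must show that every nonempty prefix of $Z$ has a unioccurrent palindromic suffix. The palindromes come from this observation: *if $p$ is a palindrome, so are $1\theta_1(p)$ and $\theta_2(p)0$.* Indeed the $\theta_1$-blocks have the form $z1$ with $z\in\{\epsilon,0\}$, so $1\theta_1(p)=1z_11z_21\cdots z_k1$ with $z_1,\dots,z_k$ a palindromic sequence. The $\theta_2$-blocks have the form $0z$ with $z\in\{1,\epsilon\}$, and $\theta_2(p)0=0z_10z_20\cdots z_k0$.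

**Step 4: prefixes of $X$.** Here unique occurrence is pulled back through $\theta_1$ to prefixes of $R0$. A nonempty prefix of $X$ is $1$ (trivial), or $1\theta_1(R_1)$ with $R_1\ne\epsilon$ a prefix of $R$, or $1\theta_1(R_1)0$ with $R_10$ a prefix of $R0$.

*Prefix $1\theta_1(R_1)$.* Let $p=\mathrm{lps}(R_1)$. Then $1\theta_1(p)$ is a palindrome, and it is a suffix because what precedes the suffix $\theta_1(p)$ ends with $1$. Each letter $1$ is the initial letter or ends a block, so right after the first letter of any occurrence of $1\theta_1(p)$ a block starts. As $\{1,01\}$ is a prefix code, the rest decodes uniquely, to an occurrence of $p$ in $R_1$. There is exactly one.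

*Prefix $1\theta_1(R_1)0$.* Let $p'=\mathrm{lps}(R_10)$. If $p'=0$, then, $p'$ being unioccurrent, $R_1$ has no $0$, and the suffix $0$ is new. Otherwise $p'=0p0$ with $p$ a palindrome, and $0\cdot1\theta_1(p)\cdot0=\theta_1(0p)0$ is a palindromic suffix. Every $0$ of the prefix starts a block $01$ or is the final letter. So an occurrence of $\theta_1(0p)0$ starts at the start of a block, decodes to $0p$, and its last $0$ starts a block of a further letter $0$ or is the final letter. It corresponds to an occurrence of $0p0$ in $R_10$, and there is exactly one.

**Step 5: a barrier.** This step shows that later palindromes cannot reach far to the left. Let $N=|1\theta_1(U_11)|$. Then $Z[N]=1$ is the block of the letter $1$ after $U_1$, and $Z[N-1]=1$ is the initial letter or ends a block. So $Z[N-1]Z[N]=11$. The word $X$ contains no $00$, and from position $N+1$ on $Z$ reads $\theta_2(1^jV)0$. A factor of $Z$ containing $00$ ends after $X$. If it started before $N$ it would contain the positions $N-1,N$. Hence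
$$\text{an occurrence in } Z \text{ of a word containing } 00 \text{ but not } 11 \text{ starts at a position}\ge N. \tag{2}$$

**Step 6: prefixes longer than $X$ that end with $0$.** Here we pull back through $\theta_2$. Such a prefix is $1\theta_1(U)\theta_2(V_1)0$ with $V_1$ a prefix of $V$ and $|V_1|>i$. Put $V'=1^jV_1$, a prefix of the rich word $1^jV$, and $q=\mathrm{lps}(V')$. Suppose $q=1^c$. Since $V'=1^{j+i}0\cdots$, this suffix lies in a non-initial $1$-run of $V$, so $c\le i$ by (G3), and $1^c$ occurs also in the prefix $1^{j+i}$ of $V'$. This contradicts unioccurrence. So $q$ contains $0$. The palindromic suffix $f=\theta_2(q)0$ then contains $00$, and it does not contain $11$. By (2), and since $Z[N]=1$ while $f$ starts with $0$, every occurrence of $f$ lies in $\theta_2(V')0$. There each $0$ starts a block or is the final letter, so the occurrence decodes to an occurrence of $q$ in $V'$. There is exactly one.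

**Step 7: prefixes longer than $X$ that end with $1$.** The last $1$ ends a block $01$, so the prefix is $1\theta_1(U)\theta_2(V_11)$ with $V_11$ a prefix of $V$. As it is longer than $X$ and $V$ begins with $1^i0$, we have $|V_1|>i$. Let $q'=\mathrm{lps}(1^{j+1}V_11)$, where $1^{j+1}V$ is rich. As in Step 6, $q'$ contains $0$: otherwise $q'=1^c$ with $c\le i$ would occur twice. So $q'=1q1$ with $q$ a palindrome containing $0$. Put
$$f=1\,\theta_2(q)\,01=1\,\theta_2(q1).$$
It is a palindrome because $\theta_2(q)0$ is. It is a suffix of the prefix: if the first letter of $q'$ is not the first letter of $1^{j+1}V_11$, its block in $\theta_2(1^jV_11)$ is $01$, ending with $1$; if $q'=1^{j+1}V_11$, the first letter of $f$ is $Z[N]$. Further, $f$ contains $00$ and not $11$. By (2) an occurrence of $f$ starts at $N$ or at the last letter of a block $01$ of $\theta_2(1^jV_11)$. After that a block starts, and $\theta_2(q)01$ decodes to $q1$. So it gives an occurrence of $1q1$ in $1^{j+1}V_11$, with $Z[N]$ in the role of the first letter. There is exactly one.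

All prefixes of $Z$ are covered, so the Claim and Lemma 1 hold. $\square$

## One binary choice for each coprime pair

Fix $d\ge2$. For coprime $\alpha,\beta\ge1$ let $\mathcal W(\alpha,\beta)=\{10\}$ if $\alpha+\beta>d$ (a *terminal* node), and otherwise (an *internal* node)
$$\mathcal W(\alpha,\beta)=\{1\theta_1(U)(01)^\varepsilon\theta_2(V)0:\ \varepsilon\in\{0,1\},\ U\in\mathcal W(\alpha,\alpha+\beta),\ V\in\mathcal W(\alpha+\beta,\beta)\}.$$
Sums increase along the tree, so the recursion ends. By Lemma 1, $\mathcal W(\alpha,\beta)\subset\mathcal G$, and by its last statement and induction *all words of $\mathcal W(\alpha,\beta)$ have the same initial $1$-run length and the same final $0$-run length.*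

For $d=2$ we get $\mathcal W(1,1)=\{11010100,\,1101010100\}$. For $d=3$, the choice of $\varepsilon=0$ at all three internal nodes $(1,1),(1,2),(2,1)$ gives
$$1\,\theta_1(11010100)\,\theta_2(11010100)\,0=1\cdot110110110101\cdot010100100100\cdot0,$$
of length $26$.

**Step 1: there are $2^{\Phi(d)}$ words.** The internal nodes are the coprime pairs with $\alpha+\beta\le d$; the ancestors of such a pair have smaller sum, so it is reached. There are $\varphi(m)$ of them with $\alpha+\beta=m$, hence $\Phi(d)$ in all. Different choices of the $\varepsilon$'s give different words: with $U=U_110^j$ and $V=1^i0V_2$,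
$$W=1\,\theta_1(U_11)\,(01)^{j+\varepsilon+i}\,0\,\theta_2(V_2)\,0,$$
where $i,j$ depend only on the node. The first occurrence of $00$ in $W$ consists of the displayed $0$ and the first letter of $\theta_2(V_2)0$. The last $11$ before it ends where $1\theta_1(U_11)$ ends. These two places delimit $(01)^{j+\varepsilon+i}0$. So $\varepsilon$ is recovered, and decoding the two sides recovers $U_1,V_2$, hence $U$ and $V$. We then recurse. So $|\mathcal W(1,1)|=2^{\Phi(d)}$.

**Step 2: the words are short.** Let $|W|_{\alpha,\beta}$ be $\alpha$ times the number of $1$'s plus $\beta$ times the number of $0$'s. As computed before, $|\theta_1(U)|_{\alpha,\beta}=|U|_{\alpha,\alpha+\beta}$ and $|\theta_2(V)|_{\alpha,\beta}=|V|_{\alpha+\beta,\beta}$, so at an internal node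
$$|W|_{\alpha,\beta}=(1+\varepsilon)(\alpha+\beta)+|U|_{\alpha,\alpha+\beta}+|V|_{\alpha+\beta,\beta}.$$
Unfolding from $|W|=|W|_{1,1}$, an internal node contributes at most $2(\alpha+\beta)$ and a terminal node $|10|_{\alpha,\beta}=\alpha+\beta$. Every terminal node is a child of an internal node, and the children of $(\alpha,\beta)$ have sums $2\alpha+\beta$ and $\alpha+2\beta$, together $3(\alpha+\beta)$. So for $W\in\mathcal W(1,1)$
$$|W|\le(2+3)\sum_{\text{internal}}(\alpha+\beta)=5\sum_{m=2}^dm\varphi(m).$$
(In the example with $d=3$: $2+3+3$ from internal nodes, $4+5+5+4$ from terminal nodes, in total $26$.)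

**Step 3: proof of Theorem 1.** Let $n\ge5\sum_{m=2}^d m\varphi(m)$. For $W\in\mathcal W(1,1)$ the word $W0^{n-|W|}$ has length $n$ and is rich by (G2). If $b$ is the common length of the final $0$-runs, then $W0^{n-|W|}$ has a final $0$-run of length $b+n-|W|$, which reveals $|W|$ and then $W$. So these words are distinct and $C_{\mathcal R}(n)\ge2^{\Phi(d)}$.

To find the exponent we need that $\Phi(d)$ has order $d^2$. Classically $\Phi(d)\sim\frac3{\pi^2}d^2$, but a crude count is enough. There are $2\Phi(d)+1$ coprime pairs in $\{1,\dots,d\}^2$, and a non-coprime pair has a common prime factor, so there are at most $d^2\sum_p p^{-2}$ non-coprime pairs. Now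
$$\sum_pp^{-2}\le\frac14+\sum_{k\ge1}\frac1{(2k+1)^2}\le\frac14+\sum_{k\ge1}\frac1{4k(k+1)}=\frac12 .$$
So $2\Phi(d)+1\ge d^2/2$, and $\Phi(d)\ge d^2/4-1/2\ge d^2/8$. As $\sum_{m=2}^dm\varphi(m)\le d^3$, for $n\ge40$ we may take $d=\lfloor(n/5)^{1/3}\rfloor\ge\frac12(n/5)^{1/3}$, with $d\ge2$. This gives $C_{\mathcal R}(n)\ge2^{cn^{2/3}}$ with $c=\frac1{32}5^{-2/3}$.

If the conjecture held, then, since $g(n)\ge1$ eventually, (1) would give $\log C_{\mathcal R}(n)\le\log K+\sqrt n\log n$ for large $n$. But $\log C_{\mathcal R}(n)\ge c(\log2)n^{2/3}$, and $n^{2/3}/(\sqrt n\log n)=n^{1/6}/\log n\to\infty$, a contradiction. With the constant inside the base, $g\ge K$ eventually, hence $\log C_{\mathcal R}(n)\le\sqrt n\log n$, the same contradiction. $\blacksquare$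

## Palindromic suffixes of $Q$ and periods of $Qc$

We turn to Theorem 2. It rests on two more textbook facts.

**Fact 2 (palindromic closure).** Let $w=uq$ be rich and nonempty with $q=\mathrm{lps}(w)$. Then $uq\tilde u$ is a rich palindrome.

*Proof.* It is a palindrome since $q$ is. Prefixes of $w$ are rich. A longer prefix has the form $uqv'$ with $v'$ a prefix of $\tilde u$, and it has the palindromic suffix $\tilde v'qv'$. An earlier occurrence of $\tilde v'qv'$ would contain an occurrence of $q$ lying inside $w$ that is not a suffix of $w$, but $q$ is unioccurrent in $w$. $\square$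

**Definition (period).** A *period* of $w$ is an integer $d\ge1$ with $w[k]=w[k+d]$ whenever both sides are defined. For $d\le|w|$, $d$ is a period iff $w$ has a border (a word that is both prefix and suffix) of length $|w|-d$.

**Fact 3 (Fine–Wilf).** A word with periods $p,q$ and length at least $p+q-\gcd(p,q)$ has period $\gcd(p,q)$.

For example, $010$ has periods $2$ and $3$ but not $1$; its length $3$ is one short of the bound.

**Definition ($p_c$, $P_c$, $m$).** For a palindrome $Q$ and a letter $c$ let $p_c(Q)$ be the least period of $Qc$, so $1\le p_c(Q)\le|Q|+1$, and let $m(Q)=\min(p_0(Q),p_1(Q))$.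

For $1\le d\le|Q|$: *$Qc$ has period $d$ iff $Q$ has a palindromic suffix of length $|Q|-d$ preceded in $Q$ by $c$.* Indeed, $Qc$ has period $d$ iff $Q$ has period $d$ and $Q[|Q|+1-d]=c$. Period $d$ means a border of length $|Q|-d$. A border of a palindrome is a palindrome (the suffix is the reversal of the prefix), and a palindromic suffix of a palindrome is a border. The letter preceding the suffix of length $|Q|-d$ is $Q[d]=Q[|Q|+1-d]$.

If $c$ occurs in $Q$, some proper palindromic suffix of $Q$ is preceded by $c$, because the part of $Q$ after the last $c$ is a power of the other letter. So the longest such suffix, called $P_c(Q)$, exists, and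
$$|P_c(Q)|=|Q|-p_c(Q). \tag{3}$$
If $c$ does not occur in $Q$, then $p_c(Q)=|Q|+1$; we write $|P_c(Q)|=-1$ by convention, so (3) still holds. If $Q\ne\epsilon$ then $m(Q)\le|Q|$.

Example: the proper palindromic suffixes of $Q=0110$ are $0$ (preceded by $1$) and $\epsilon$ (preceded by $0$). So $P_1(Q)=0$, $p_1(Q)=3$ (indeed $01101$ has period $3$), $P_0(Q)=\epsilon$, $p_0(Q)=4$.

**Lemma 2.** For every palindrome $Q$: $p_0(Q)+p_1(Q)\ge|Q|+2$.

*Proof.* Otherwise $a=p_0(Q)$ and $b=p_1(Q)$ satisfy $a+b\le|Q|+1$, so both are $\le|Q|$. The word $Q$ has periods $a,b$ and length $\ge a+b-1$, hence period $g=\gcd(a,b)$. Now $Q[|Q|+1-a]=0$ and $Q[|Q|+1-b]=1$, but these positions are congruent mod $g$, a contradiction. $\square$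

## Reading a rich word: continue or jump

Let $W$ be rich of length $n$, $W_t$ its prefix of length $t$, and $Q_t=\mathrm{lps}(W_t)$. By richness *the $Q_t$ are distinct*. For $1\le t<n$ define two letters. If $Q_t\ne W_t$, let $y_t$ be the letter preceding the suffix $Q_t$ in $W_t$. If $Q_t=W_t$, let $y_t$ be the letter $c$ with the smaller $p_c(Q_t)$ (and $0$ in case of a tie). Put
$$x_t=1-y_t,\qquad P_t=P_{x_t}(Q_t),\qquad p_t=p_{x_t}(Q_t)=|Q_t|-|P_t| .$$

A palindromic suffix of $W_{t+1}$ of length $\ge2$ is $cRc$ with $R$ a palindromic suffix of $W_t$ preceded by $c$. The palindromic suffixes of $W_t$ are $Q_t$, which is preceded by $y_t$ or by nothing, and the proper palindromic suffixes of $Q_t$. Hence: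

- if $W[t+1]=x_t$ (a *jump*), then $Q_{t+1}=x_tP_tx_t$, or just $x_t$ if $|P_t|=-1$; its length is $|P_t|+2$;
- if $W[t+1]=y_t$, then $Q_{t+1}=y_tQ_ty_t$ when $Q_t\ne W_t$, and $|Q_{t+1}|=|P_{y_t}(Q_t)|+2$ when $Q_t=W_t$.

If $Q_t$ occupies the positions $[i,t]$, put $c_t=i+t=2t+1-|Q_t|$, twice its center. Then $2\le c_t\le2n$. In the jump case $c_{t+1}=2t+3-|P_t|-2=c_t+p_t$. In the other case $c_{t+1}=c_t$ if $Q_t\ne W_t$, and $c_{t+1}=c_t+p_{y_t}(Q_t)$ if $Q_t=W_t$. So
$$c_t\text{ never decreases, and it increases by exactly } p_t \text{ at a jump.} \tag{4}$$

Example: for $W_5=10110$ we have $Q_5=0110$, $y_5=1$, $x_5=0$, $P_5=\epsilon$, $p_5=4$, $c_5=7$. The letter $1$ gives $Q_6=101101$; the letter $0$ gives $Q_6=00$ and $c_6=13-2=11$.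

A sensible first plan is to guess $y_t$ at every step and to record only the jumps. By (4) at most $2n/\rho$ jumps have $p_t\ge\rho$. Jumps with short $P_t$ should be few because the palindromes $x_tP_tx_t=Q_{t+1}$ are all distinct; below we show that only $O(\lambda^2)$ jumps have $|P_t|<\lambda$, and coprime pairs appear again. At $\lambda=n^{1/3}$ both $\lambda^2$ and $n/\lambda$ are $n^{2/3}$, which is the exponent we want.

The plan stops working at long, highly periodic palindromes, where $P_t$ is long and $p_t$ is tiny. Take $W=01^{n-1}$: for $t\ge2$, $Q_t=1^{t-1}$ is preceded by $y_t=0$, so $x_t=1$, $P_t=1^{t-2}$, $p_t=1$, and *every* letter from the third on is a jump. There the right guess is $x_t$, which continues the period. So we shall use two defaults.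

A second point: even with only $O(n^{2/3})$ deviations from the guesses, recording their positions among $n$ costs up to $\log n$ bits each and gives only $n^{2/3}\log n$. To avoid this we sort the times $t$ into classes by scale and bound, in each class, both the deviations and the total number of times.

## Returns to a word and to its reversal

To count the possible $P_t$ we need two structural lemmas on rich words.

**Lemma 3.** Let $\zeta$ be rich with prefix $u$ and suffix $\tilde u$, $|\zeta|>|u|$, such that $u$ and $\tilde u$ have no occurrences in $\zeta$ other than this $u$ as prefix and this $\tilde u$ as suffix. Then $\zeta$ is a palindrome.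

*Proof.* Let $r=\mathrm{lps}(\zeta)$, which is unioccurrent. If $|r|\le|u|$, then $r$ is a suffix of $\tilde u$, hence a prefix of $u$, and it occurs in $\zeta$ as a prefix and as a suffix; these are different places since $|\zeta|>|r|$, a contradiction. So $|r|>|u|$, $r$ ends with $\tilde u$ and hence starts with $u$, at a position to the left of the suffix $\tilde u$. The only such occurrence is the prefix, so $r=\zeta$. $\square$

The word $u$ may be a palindrome; then the hypothesis says that it occurs exactly twice, as prefix and as suffix.

**Lemma 4.** Let $V$ be a rich palindrome and $v$ a non-palindrome. Then not all of $0v0,0v1,1v0,1v1$ are factors of $V$.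

For instance, $0010,0011,1010,1011$ are never all factors of one rich palindrome.

*Proof.* List the occurrences $o_1,o_2,\dots$ of $v$ and of $\tilde v$ in $V$ from left to right. As $v\ne\tilde v$, they have different starting positions.

**Step 1: $v$ and $\tilde v$ alternate.** Suppose two consecutive occurrences are both $v$, and let $\zeta$ run from the start of the first to the end of the second; it contains no $\tilde v$. Let $r=\mathrm{lps}(\zeta)$, unioccurrent in $\zeta$. If $|r|\le|v|$, it is a suffix of both copies of $v$, a contradiction. If $|r|>|v|$, then $r$ ends with $v$, so it starts with $\tilde v$, a contradiction. The case of two consecutive $\tilde v$ is the same with the names exchanged.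

**Step 2: a walk on four vertices.** We turn the neighboring letters into a path. For an occurrence $o$ of $v$ let $\lambda(o)$ and $\rho(o)$ be its left and right neighboring letters; for an occurrence of $\tilde v$ let $\lambda(o)$ be the *right* and $\rho(o)$ the *left* neighbor. Take consecutive $o_k,o_{k+1}$. They are of different kinds, and Lemma 3 applies to the factor that they span, which is therefore a palindrome. So the letter after $o_k$ equals the letter before $o_{k+1}$. If $o_k$ is $v$ and $o_{k+1}$ is $\tilde v$, this says $\rho(o_k)=\rho(o_{k+1})$; if $o_k$ is $\tilde v$ and $o_{k+1}$ is $v$, it says $\lambda(o_k)=\lambda(o_{k+1})$. Discard the at most two occurrences at the ends of $V$ for which a label is undefined. The rest form a walk on the bipartite graph with vertices $L_0,L_1,R_0,R_1$: $o$ traverses the edge $L_{\lambda(o)}R_{\rho(o)}$, from $L$ to $R$ if it is a $v$, from $R$ to $L$ if it is a $\tilde v$.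

(For $v=01$ in $0010100$ the occurrences are $01,10,01,10$, and the walk is $L_0\to R_0\to L_1\to R_0\to L_0$.)

**Step 3: the four edges are not all traversed.** If all four words were factors of $V$, all four edges would be traversed. Let $e$ be the edge whose first traversal comes last, say by $o_i$, from $a$ to $b$. The other edge $e'$ at $b$ was traversed before, so $b$ was visited before $o_i$. Consider the last such visit. As $a\ne b$, the walk then leaves $b$ by some $o_k$ with $k<i$, necessarily along $e'$ since $e$ has not been used yet, and it does not visit $b$ again until the end of $o_i$. Exchanging the roles of $v$ and $\tilde v$ exchanges the $L$'s and $R$'s, so we may assume $b=R_x$. Then $o_k$ is an occurrence of $\tilde v$ preceded by $x$, and $o_i$ is an occurrence of $v$ followed by $x$. Let $\zeta$ run from the $x$ before $o_k$ to the $x$ after $o_i$, and let $u=x\tilde v$, so $\tilde u=vx$. Then $\zeta$ has prefix $u$ and suffix $\tilde u$, and $|\zeta|>|u|$.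

We check the hypothesis of Lemma 3. An occurrence of $u$ or $\tilde u$ in $\zeta$ contains some $o_l$ with $\rho(o_l)=x$, namely a $\tilde v$ preceded by $x$ or a $v$ followed by $x$. If $k<l<i$, the walk is at $R_x$ at the start or at the end of $o_l$, after the start of $o_k$ and before the end of $o_i$, which is impossible. If $l=k$ or $l=i$, we have the prefix $u$ or the suffix $\tilde u$. The only other occurrences inside $\zeta$ are $o_{k-1}$, if it starts one position before $o_k$, and $o_{i+1}$, if it starts one position after $o_i$. In the first case $o_{k-1}$ is a $v$ at the very start of $\zeta$, and the occurrence of $\tilde u=vx$ is the prefix of $\zeta$ of length $|u|$; so $u=\tilde u$ is a palindrome and the occurrence is the prefix occurrence. The second case is the mirror image. So the hypothesis holds and $\zeta$ is a palindrome.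

Hence the letter after the prefix $u$, which is $\lambda(o_k)$, equals the letter before the suffix $\tilde u$, which is $\lambda(o_i)$. Then $o_k$ and $o_i$ traverse the same edge, that is, $e'=e$, a contradiction. $\square$

## Right special palindromes and coprime pairs

**Definition (right special).** Let $V$ be a rich palindrome. A word $v$ is *right special* (RS) in $V$ if $v0$ and $v1$ are factors of $V$. For instance, in $V=0010100$ the word $0$ is RS (from $00$ and $01$), and $1$ is not.

**Lemma 5.** Let $V$ be a rich palindrome. There is an injective map from the RS palindromes $Q$ of $V$ to coprime pairs $(\pi_0,\pi_1)$ of positive integers with $\pi_c\le p_c(Q)$ for $c=0,1$ and $\pi_0+\pi_1\le|Q|+2$. Hence for integers $\lambda,\mu\ge1$ there are at most $8\mu\lambda$ RS palindromes $Q$ with $|Q|\le2\lambda-1$ and $m(Q)\le2\mu-1$.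

*Proof.* Let $\mathcal T$ be the set of all suffixes of RS palindromes; its elements are RS. If $v\in\mathcal T$ is not a palindrome, *at most one of $0v,1v$ is in $\mathcal T$*: otherwise all of $0v0,0v1,1v0,1v1$ are factors of $V$, against Lemma 4.

For a nonempty palindrome $Q\in\mathcal T$ let $Q^-$ be its longest proper palindromic suffix (again in $\mathcal T$) and $y$ the letter preceding this suffix in $Q$.

**Step 1: $(Q^-,y)$ determines $Q$.** This makes the coding below injective. Let $Q_1\ne Q_2$ have the same data and let $v$ be their longest common suffix; it has the suffix $yQ^-$. If $v$ is one of them, it is a palindromic proper suffix of the other, longer than $Q^-$, a contradiction. Otherwise $0v$ and $1v$ are both in $\mathcal T$, so $v$ is a palindrome, and again it is a proper suffix of $Q_1$ longer than $Q^-$, a contradiction.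

(For $Q_1=010$ and $Q_2=0110$ the data are both $(0,1)$. Indeed these cannot both be RS in the same $V$: $v=10$ would have all four two-sided extensions.)

Put $\delta(\epsilon)=\epsilon$ and $\delta(Q)=\delta(Q^-)\,y$. By Step 1 and induction on the length of $\delta(Q)$, $\delta$ is injective.

**Step 2: how $p_0,p_1$ change from $Q^-$ to $Q$.** Put $\Delta=|Q|-|Q^-|$ and $o=1-y$.

- $P_y(Q)=Q^-$, so $p_y(Q)=\Delta$.
- $p_o(Q)=p_o(Q^-)+\Delta$. The proper palindromic suffixes of $Q$ are $Q^-$, preceded by $y$, and those of $Q^-$. So if $o$ occurs in $Q^-$, then $P_o(Q)=P_o(Q^-)$ and (3) gives the formula. If $o$ does not occur in $Q^-$, no proper palindromic suffix of $Q$ is preceded by $o$, so $o$ does not occur in $Q$, and $p_o(Q)=|Q|+1=\Delta+|Q^-|+1=\Delta+p_o(Q^-)$.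
- $\Delta\ge p_y(Q^-)$. This is trivial if $\Delta>|Q^-|$. Otherwise note that $Q$ has the border $Q^-$, hence period $\Delta$, and that $Q^-y$ is a prefix of $Q$ because $yQ^-$ is a suffix. So $Q^-y$ has period $\Delta$.

**Step 3: the pairs.** For words $\delta$ put $\pi(\epsilon)=(1,1)$; passing from $\delta$ to $\delta y$ keeps $\pi_y$ and replaces $\pi_o$ by $\pi_o+\pi_y$. This is a descent in the tree of coprime pairs, so $\delta\mapsto\pi(\delta)$ is injective into coprime pairs. Assign $\pi(\delta(Q))$ to $Q$. We check the inequalities by induction. For $Q=\epsilon$: $p_0=p_1=1$ and $|Q|+2=2$. For nonempty $Q$, with $\pi=\pi(\delta(Q))$ and $\pi^-=\pi(\delta(Q^-))$,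
$$p_y(Q)=\Delta\ge p_y(Q^-)\ge\pi_y^-=\pi_y,\qquad p_o(Q)=p_o(Q^-)+\Delta\ge\pi_o^-+\pi_y^-=\pi_o,$$
$$|Q|+2=|Q^-|+2+\Delta\ge\pi^-_0+\pi^-_1+\pi^-_y=\pi_0+\pi_1 .$$

**Step 4: the count.** The conditions on $Q$ force $\min(\pi_0,\pi_1)\le2\mu-1$ and $\pi_0+\pi_1\le2\lambda+1$. Choosing which entry is at most $2\mu-1$, its value, and the other entry (at most $2\lambda$), we get at most $2(2\mu-1)(2\lambda)\le8\mu\lambda$ pairs. $\square$

Example: $\delta(010)=01$, and $\pi$ runs through $(1,1),(1,2),(3,2)$. Here $p_0(010)=3$, $p_1(010)=2$ and $|Q|+2=5$, so all inequalities are equalities.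

## Two defaults, and classes of times

Return to the rich word $W$ of length $n$. Let $k$ be the integer with $2^{3k}\le n<2^{3k+3}$ and put $\ell=2^k$, so that $\ell^3\le n$.

**Definition (types, events).** A time $t$ with $1\le t<n$ is of *type B* if $|P_t|\ge\ell$ and $8p_t\le|P_t|$; otherwise it is of *type A*. The *default letter* is $y_t$ for type A and $x_t$ for type B. The time $t$ is an *event* if $W[t+1]$ is not the default letter.

So in type A an event is a jump, and in type B an event breaks the period. If $Q_t=W_t$, then $p_t$ is the larger of $p_0(Q_t),p_1(Q_t)$, so $p_t\ge(|Q_t|+2)/2$ by Lemma 2 and $8p_t>|P_t|$. Hence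
$$t\text{ of type B implies } Q_t\ne W_t. \tag{5}$$

**Definition (classes).** Class $Z$ consists of the times with $|P_t|\le0$; they are of type A. Every other time is in the class (type, $\lambda$, $\mu$), where $\lambda,\mu$ are the powers of two with $\lambda\le|P_t|<2\lambda$ and
$$\mu\le m(P_t)<2\mu\ \text{ for type A},\qquad \mu\le p_t<2\mu\ \text{ for type B}.$$

Always $\mu\le\lambda\le n$: in type A because $m(P_t)\le|P_t|<2\lambda$, in type B because $8p_t\le|P_t|$. In type B, moreover, $p_t<\lambda/4$ and $\lambda\ge\ell$.

The letters $x_t,y_t$, the type and the class depend only on $W_t$. So *$W$ is determined by $W[1]$ and, for each class, the $0/1$ string telling which of its successive times are events*: decode letter by letter, at each $t$ reading the next bit of the class of $t$. (If $x_tP_tx_t$ already occurs in $W_t$, richness forces $W[t+1]=y_t$ and the bit carries no information; we do not need to exploit this.)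

**Proposition 6.** In each class $(\cdot,\lambda,\mu)$ the number of events is at most $18M$, where $M=\min(\mu\lambda,\,n/\lambda)$, and the number of times is at most $26n/\mu$. Class $Z$ has at most $4$ events.

## Counting events and times in one class

*Proof of Proposition 6.* **Step 1: class $Z$.** An event at such a $t$ gives $Q_{t+1}\in\{0,1,00,11\}$, and the $Q$'s are distinct.

**Step 2: the $P_t$ are right special.** This step makes Lemma 5 available. Let $V$ be the palindromic closure of $W$ (Fact 2), a rich palindrome containing $W$. Let $Q_t\ne W_t$ and $|P_t|\ge1$. The palindrome $P_t$ is a suffix, hence a prefix, of $Q_t$, so $y_tP_t$ is a prefix of $y_tQ_t$ and thus a factor of $W$. Also $x_tP_t$ is a suffix of $Q_t$. Since $V$ is a palindrome, the reversals $P_ty_t,P_tx_t$ are factors of $V$. So $P_t$ is an RS palindrome of $V$.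

**Step 3: type A, events.** At an event $Q_{t+1}=x_tP_tx_t$, so the pairs $(P_t,x_t)$ are distinct. Events with $Q_t\ne W_t$ number at most $2\cdot8\mu\lambda$ by Step 2 and Lemma 5. If $Q_t=W_t$, then $P_t$ is a prefix of $W$ with length in $[\lambda,2\lambda)$, so there are at most $2\lambda$ such events. Together at most $18\mu\lambda$.

If $\lambda\ge\ell$, then $|P_t|\ge\ell$, so type A means $8p_t>|P_t|\ge\lambda$. By (4), $c_t$ increases by more than $\lambda/8$ at each event while staying in $[2,2n]$, so there are at most $16n/\lambda$ events. If $\lambda<\ell$, then $\mu\lambda^2\le\ell^3\le n$, so $M=\mu\lambda$. In both cases the number of events is at most $18M$.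

**Step 4: type A, times that are not events.** We show that the centers of the $P_t$ are spread out. Now $W[t+1]=y_t$. Let $P_t$ occupy $[i,t]$, so $W[i-1]=x_t$, and put $\gamma_t=i+t=2t+1-|P_t|$. Let $t<t'$ be two such times in the class with $t'-t<\lambda$, let $P_{t'}$ occupy $[i',t']$, and write $P=P_t$, $\gamma=\gamma_t$, $\gamma'=\gamma_{t'}$. Since $i'\le t'-\lambda+1$, we have $i'\le t$.

*$\gamma\ne\gamma'$.* If $\gamma=\gamma'$, then $i'<i$, and the palindrome on $[i',t']$ contains the positions $i-1$ and $t+1$, which are mirror images in it. So $x_t=W[i-1]=W[t+1]=y_t$, a contradiction.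

*$d:=|\gamma-\gamma'|\ge\mu$.* For $j\in[\max(i,i'),t]$, reflecting in both palindromes gives $W[\gamma-j]=W[j]=W[\gamma'-j]$. If $i'\le i$, then $k=\gamma-j$ runs through all of $[i,t]$, and $W[k]=W[k+\gamma'-\gamma]$; so $P$ has period $d$. If $i<i'$, then $d=\gamma'-\gamma=(i'-i)+(t'-t)$, and $k=\gamma-j$ runs through $[i,i+t-i']$, with $W[k]=W[k+d]$. Since $t-d\le i+t-i'$, this covers every $k$ with $k$ and $k+d$ in $[i,t]$, so again $P$ has period $d$. Suppose $d<\mu$. Then $d<\mu\le m(P)\le|P|$, and with $c=P[|P|+1-d]$ the word $Pc$ has period $d$. So $m(P)\le d<\mu$, a contradiction.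

*The count.* In a window of $\lambda$ consecutive times, $2t+1$ varies by at most $2(\lambda-1)$ and $|P_t|$ by at most $\lambda-1$. So the numbers $\gamma_t$ lie in an interval of length at most $3(\lambda-1)$, with distances at least $\mu$. This allows at most $3\lambda/\mu+1\le4\lambda/\mu$ such times in a window. At most $n/\lambda+1\le2n/\lambda$ windows cover everything, which gives at most $8n/\mu$ times that are not events. The events number at most $18M\le18n/\lambda\le18n/\mu$. The total is at most $26n/\mu$.

**Step 5: type B, preparations.** For a type B time $t$ let $Q=Q_t$ occupy $J=[i,t]$, and write $p=p_t$, $P=P_t$, $x=x_t$, $y=y_t$. Then $Qx$ has least period $p$, $|Q|>\lambda$ and $p<\lambda/4$. By the period of $Qx$, and since $Q$ is a palindrome,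
$$W[t+1-p]=x=W[i-1+p], \tag{6}$$
while $W[i-1]=y\ne x$, where (5) guarantees that $i\ge2$. So the letter before $Q$ breaks the period $p$.

*Claim: $p=p_x(P)$, and $(P,x)$ determines $Q$.* Put $p''=p_x(P)$. The word $Px$ is a suffix of $Qx$, so it has period $p$ and $p''\le p$. Its length is $|P|+1\ge8p+1\ge p+p''$, so by Fine–Wilf it has period $\gcd(p,p'')$. As $p''$ is its least period, $p''\mid p$. Then $Qx$ has period $p''$. Indeed, take positions $k,k+p''$ of $Qx$; if $k$ lies before the suffix $Px$, add to both the multiple of $p$ that brings $k$ to one of the first $p$ positions of $Px$. This changes no letters, and both positions are then among the first $2p$ of $Px$, where letters at distance $p''$ agree. So $p\le p''$, hence $p''=p$. Finally, $Q$ is the word of length $|P|+p$ with suffix $P$ and period $p\le|P|$.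

**Step 6: type B, events, first bound.** The $Q_t$ are distinct, so by the Claim the pairs $(P_t,x_t)$ are distinct. By (5) and Step 2, $P_t$ is RS, with $|P_t|<2\lambda$ and $m(P_t)\le p_{x_t}(P_t)=p_t<2\mu$. Lemma 5 gives at most $16\mu\lambda$ events.

**Step 7: type B, events, second bound.** At an event $W[t+1]=y\ne x=W[t+1-p]$. Let $t<t'$ be events of the class; primes refer to $t'$. We have $J\cap J'=[\max(i,i'),t]$. Suppose that it has length at least $p+p'$. It has periods $p$ and $p'$, hence $g=\gcd(p,p')$. Since $t+1\in J'$ and $J'$ carries period $p'$,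
$$W[t+1]=W[t+1-p']=W[t+1-p],$$
the second equality because both positions are in $J\cap J'$ and congruent mod $g$. This is a contradiction. So $|J\cap J'|<p+p'<\lambda/2$. On the other hand $|Q|,|Q'|>\lambda$ give $\max(i,i')\le t'-\lambda+1$, so
$$|J\cap J'|\ge\lambda-(t'-t). \tag{7}$$
Hence $t'-t>\lambda/2$, and there are at most $2n/\lambda+1\le3n/\lambda$ events. With Step 6 the number is at most $18M$.

**Step 8: type B, all times.** We show that type B times $t<t'$ of the class are at least $\mu$ apart. Suppose $t'-t<\mu$; recall $\mu\le p<\lambda/4$. Inequality (7), which did not use that the times are events, gives $|J\cap J'|>3\lambda/4>p+p'$. So $J\cap J'$ has period $g=\gcd(p,p')$.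

- If $i'<i$: $i-1$ lies in $J'$, so $W[i-1]=W[i-1+p']=W[i-1+p]=x_t$, by the period $p'$ of $Q'$, the period $g$ of $J\cap J'=[i,t]$, and (6). This contradicts $W[i-1]=y_t$.
- If $i<i'$: $i'-1$ lies in $J$, so $W[i'-1]=W[i'-1+p]=W[i'-1+p']=x_{t'}$, by the period $p$ of $Q$, the period $g$ of $J\cap J'=[i',t]$, and (6) for $t'$. This contradicts $W[i'-1]=y_{t'}$.
- If $i=i'$: $Q$ is a palindromic proper prefix of the palindrome $Q'$, hence a border. So $Q'$ has period $d=t'-t<\mu\le p'$. As $|Q'|>\lambda>d+p'$, it has period $g'=\gcd(d,p')<p'$ by Fine–Wilf. The last letter of $Q'x_{t'}$ equals $Q'[|Q'|+1-p']$, which equals $Q'[|Q'|+1-g']$ because $g'\mid p'$. So $Q'x_{t'}$ has period $g'<p'$, contradicting the minimality of $p'$.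

Hence there are at most $n/\mu+1\le2n/\mu\le26n/\mu$ times in the class. $\square$

## Adding up the classes

*Proof of Theorem 2.* **Step 1: the number of strings for one class.** For reals $0<E\le O$, $r=E/O$ and an integer $0\le N\le O$,
$$\sum_{0\le j\le E}\binom Nj\le\sum_{0\le j\le E}\binom Njr^{j-E}\le r^{-E}(1+r)^N\le r^{-E}e^{rN}\le\Big(\frac{eO}E\Big)^E .$$
Pad the string of each class $(\cdot,\lambda,\mu)$ with zeros to length $\lfloor26n/\mu\rfloor$. It has at most $18M$ ones. With $E=18M$ and $O=26n/\mu$ we have $E\le O$, because $M\le n/\lambda\le n/\mu$. Since $26e/18<4$, there are at most $\big(\frac{4n}{M\mu}\big)^{18M}$ strings. For class $Z$, padded to length $n$ and with at most four ones, there are at most $(n+1)^4$. There are two types and two choices of $W[1]$, so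
$$\log_2C_{\mathcal R}(n)\le1+4\log_2(n+1)+36\,S,\qquad S=\sum_{\lambda,\mu}M\Big(2+\log_2\frac n{M\mu}\Big), \tag{8}$$
where $\lambda,\mu$ run over the powers of two with $1\le\mu\le\lambda\le n$.

**Step 2: $S=O(n^{2/3})$.** The critical scale is $\lambda\approx\mu\approx n^{1/3}$, where $M\approx n^{2/3}$ and the logarithm is bounded; we show that the terms decay geometrically away from it. Put $\nu=n^{1/3}$, $\lambda=\nu2^s$ and $\mu=\lambda2^{-j}$, with $j\ge0$ an integer and $s$ running through reals spaced by $1$. Then
$$M=\nu^2\min(2^{2s-j},2^{-s}),\qquad \frac n{M\mu}=\frac{\nu^2\,2^{j-s}}M .$$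
If $j\ge3s$, then $M=\nu^22^{2s-j}$ and $\log_2\frac n{M\mu}=2j-3s$. If $j<3s$, then $M=\nu^22^{-s}$ and $\log_2\frac n{M\mu}=j$. We enlarge the ranges to all $j\ge0$ and all $s$ in the progression; every added term is nonnegative in the formulas below.

- *$s\le0$.* The terms are $\nu^22^{2s-j}(2+3|s|+2j)$. Summing over $j$ gives $\nu^24^{s}(8+6|s|)$, and the sum over $s$ is $O(\nu^2)$.
- *$s>0$ and $j<3s$.* There are at most $3s+1$ values of $j$, each giving at most $\nu^22^{-s}(2+3s)$.
- *$s>0$ and $j=3s+r$ with $r\ge0$.* The terms are $\nu^22^{-s-r}(2+3s+2r)$, with $r$ running through $r_0,r_0+1,\dots$ for some $r_0\in[0,1)$. Writing $r=r_0+h$, so that $h\le r\le h+1$, the sum over $r$ is at most $\nu^22^{-s}\sum_{h\ge0}2^{-h}(4+3s+2h)=\nu^22^{-s}(12+6s)$.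

For $s>0$ the total is at most $\nu^2\sum_s2^{-s}\big((3s+1)(3s+2)+12+6s\big)$, with $s$ spaced by $1$. This is $O(\nu^2)$ with an absolute constant.

So $S=O(n^{2/3})$, and (8) gives $\log_2C_{\mathcal R}(n)\le Cn^{2/3}$ for all $n\ge1$ with a suitable constant $C$. Together with Theorem 1, $\log C_{\mathcal R}(n)=\Theta(n^{2/3})$. $\blacksquare$
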